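# Metrics that see $p$-sectional hyperbolicity without a constant

## 1. Absorbing a constant by averaging along the flow

A hyperbolicity estimate of the form $\|DX_t|_{E}\|\le Ke^{-\lambda t}$ carries a constant $K$, and $K$ depends on the metric used to measure vectors. The natural guess is that $K$ can be removed: average the metric along the flow for a long time $T$, and in the averaged metric the exponential behavior should be visible at once, for every $t>0$. In this talk we test that guess for a notion of hyperbolicity that involves $p$-dimensional volumes. The guess "yes" turns out to be right. The guess "average the metric" turns out to be right only after one replaces the word *average*.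

**Setting.** $M$ is a connected compact Riemannian manifold of dimension $m\ge 3$, with or without boundary, and $X$ is a $C^1$ vector field on $M$, inwardly transverse to $\partial M$ if $\partial M\ne\emptyset$, with flow $X_t$. The set $\Gamma\subset M$ is nonempty, compact, and satisfies $X_t(\Gamma)=\Gamma$ for all $t\in\mathbb R$; in particular $\Gamma$ lies in the interior of $M$.

For a linear map $B$ and a $k$-plane $L$, $|\wedge^kB|_L|$ is the factor by which $B$ multiplies $k$-dimensional volume on $L$. If $v_1,\dots,v_k$ is a basis of $L$, its square is the Gram determinant of $(Bv_j)$ divided by the Gram determinant of $(v_j)$.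

**Definition.** Let $T_\Gamma M=E\oplus F$ be a continuous splitting with fibers of constant dimension, $\dim E\ge1$, invariant under $DX_t$ for all $t\in\mathbb R$, and fix an integer $p$ with $2\le p\le\dim F$. The set $\Gamma$ is *$p$-sectional hyperbolic* if there are $K,\lambda>0$ such that, for some Riemannian metric on $M$, for all $x\in\Gamma$ and $t>0$:

- (i) (domination) $\|DX_t|_{E_x}\|\cdot\|DX_{-t}|_{F_{X_t(x)}}\|\le Ke^{-\lambda t}$;
- (ii) (contraction) $\|DX_t|_{E_x}\|\le Ke^{-\lambda t}$;
- (iii) ($p$-sectional expansion) $|\wedge^pDX_t|_{L}|\ge K^{-1}e^{\lambda t}$ for every $p$-plane $L\subset F_x$.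

Another metric only changes the constants. A small example: an equilibrium $\sigma$ near which $X$ is linear with matrix $\operatorname{diag}(-3,-1,2,2)$, $\Gamma=\{\sigma\}$, $E$ the first axis, $F$ the span of the other three, $p=2$. In the Euclidean metric, (i), (ii), (iii) hold with the bounds $e^{-2t}$, $e^{-3t}$, $e^{t}$; for (iii), the smallest area factor on $F$ is $e^{(-1+2)t}$. The bundle $F$ is not expanded (it contains the direction of rate $-1$), but every area in it is.

**The question.** The following was stated as a conjecture in Vitor Araujo, Vinicius Coelho, Luciana Salgado, "Adapted metrics for singular hyperbolic flows", arXiv:1806.05572 (2018): for a $p$-sectional hyperbolic set there is a Riemannian metric on $M$ such that for some $\mu>0$, all $x\in\Gamma$ and all $t>0$,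

- (a) $|DX_t|_{E_x}|\le e^{-\mu t}$;
- (b) $|DX_t|_{E_x}|\cdot|(DX_t|_{F_x})^{-1}|\le e^{-\mu t}$;
- (c) $|\wedge^pDX_t|_{L}|>e^{\mu t}$ for every $p$-plane $L\subset F_x$,

all computed in this metric. One metric must do all three, with constant $1$.

Write $(X_t^*G)_x(v,w)=G_{X_tx}(DX_tv,DX_tw)$ for a metric $G$, and let a prime denote the derivative of $X_t^*G$ at $t=0$.

**Test 1: contraction of $E$.** Let $0<\mu<\lambda$ and put $G=\int_0^Te^{2\mu s}X_s^*g\,ds$ on $E$. Then $X_t^*G=e^{-2\mu t}\int_t^{t+T}e^{2\mu s}X_s^*g\,ds$, so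
$$G'=-2\mu G+e^{2\mu T}X_T^*g-g .$$
If $T$ is so large that $Ke^{(\mu-\lambda)T}\le1$, then (ii) gives $e^{2\mu T}X_T^*g\le g$ on $E$, hence $G'\le-2\mu G$ at every point. Integrating along orbits gives $|DX_tv|_G\le e^{-\mu t}|v|_G$. The guess passes.

**Test 2: $p=\dim F$.** Now (iii) concerns one number, $\delta(x,s)=|\det DX_s|_{F_x}|$. Average its logarithm: $a(x)=\frac1T\int_0^T\log\delta(x,s)\,ds$, and $G=e^{2a/p}g$ on $F$, so that $G$-volume on $F$ is $e^{a}$ times $g$-volume. Since $\delta(x,s+t)=\delta(x,t)\,\delta(X_tx,s)$,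
$$\log|\det DX_t|_{F_x}|_G=a(X_tx)-a(x)+\log\delta(x,t)=\tfrac1T\int_t^{t+T}\log\delta(x,s)\,ds-\tfrac1T\int_0^T\log\delta(x,s)\,ds ,$$
whose $t$-derivative is $\frac1T\log\frac{\delta(x,t+T)}{\delta(x,t)}=\frac1T\log\delta(X_tx,T)\ge\lambda-\frac{\log K}T$. So condition (c) alone can be achieved. Here a *geometric* mean was used.

Test 1 is about $k$-volumes with $k=1$ and Test 2 about $k=\dim F$. The conjecture needs $k=1$ on $E$ and on $F$, and $k=p$ on $F$, in one metric. We now look at an intermediate $p$.

## 2. A periodic orbit on which the averaged metric shrinks volume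

Let $M=S^1\times S^4$ with $S^1=\mathbb R/\mathbb Z$, take coordinates $y=(y_0,y_1,y_2,y_3)$ near a point $0\in S^4$, and let $X$ be a smooth field equal to $\partial_\theta+\sum_ir_i(\theta)y_i\partial_{y_i}$ near $\Gamma=S^1\times\{0\}$, where
$$r_0=-5,\qquad r_1(\theta)=-1-a\pi\sin(2\pi\theta),\qquad r_2=r_3=3,\qquad a>0 .$$
Use a metric $g$ that is $d\theta^2+\sum dy_i^2$ near $\Gamma$. Along $\Gamma$, $DX_t$ fixes $\partial_\theta$ and multiplies $\partial_{y_i}$ by $e^{S_i(\theta,t)}$, $S_i(\theta,t)=\int_\theta^{\theta+t}r_i$. In particular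
$$S_1(\theta,t)=-t-a\big(\sin^2\pi(\theta+t)-\sin^2\pi\theta\big)\ \ge\ -t-a .$$

Let $E$ be spanned by $\partial_{y_0}$, let $F$ be spanned by $\partial_\theta,\partial_{y_1},\partial_{y_2},\partial_{y_3}$, and take $p=3<\dim F$. Everything is diagonal in an orthonormal frame, so the least $3$-volume factor is the least product of three distinct diagonal entries of $DX_t|_F$. These products are $e^{S_1+3t}$ (twice), $e^{S_1+6t}$ and $e^{6t}$, all at least $e^{-a}e^{2t}$. Moreover $\|DX_t|_E\|=e^{-5t}$, and the product in (i) is at most $e^{-5t}e^{t+a}$. So $\Gamma$ is $3$-sectional hyperbolic with $K=e^a$, $\lambda=2$.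

Now take $G=\int_0^TX_s^*g\,ds$ with any $T\ge1$. It is diagonal along $\Gamma$. The derivative at $t=0$ of the logarithm of the $G$-volume of $DX_tL$ is $\frac12\sum G_i'/G_i$ for a coordinate plane $L$, the sum running over the directions in $L$. At $\theta=0$ take $L=\operatorname{span}(\partial_\theta,\partial_{y_1},\partial_{y_2})$. The direction $\partial_\theta$ contributes $0$, the direction $\partial_{y_2}$ contributes $(e^{6T}-1)\big/\int_0^Te^{6s}ds=6$, and $\partial_{y_1}$ contributes
$$\frac{e^{2S_1(0,T)}-1}{\int_0^Te^{2S_1(0,s)}ds}\ \le\ -\frac{1-e^{-2}}{I(a)},\qquad I(a)=\int_0^\infty e^{-2s-2a\sin^2\pi s}\,ds ,$$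
because $S_1(0,T)\le-T\le-1$. By dominated convergence $I(a)\to0$ as $a\to\infty$. Fix $a$ with $(1-e^{-2})/I(a)>6$. Then for *every* $T\ge1$ the averaged metric shrinks the $3$-volume of $DX_tL$ for small $t>0$: condition (c) fails, however long we average.

The point of failure is visible: the quotient (increment of $P$)/(integral of $P$), with $P_i(s)=e^{2S_i(0,s)}$, is not controlled by the increment of $\log P$. Hypothesis (iii) bounds only sums of increments of logarithms, and such a bound does not survive division by unrelated integrals.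

A second natural attempt is to average the induced inner product on $\wedge^pF$, where (iii) says that decomposable vectors are expanded. The average is an inner product on $\wedge^pF$, and nothing makes it come from one on $F$: for $\dim F=4$, $p=2$, inner products on $\wedge^2F$ form a manifold of dimension $21$ and those on $F$ one of dimension $10$, so the smooth map from the second to the first is not onto.

**The repair on this example.** Take the geometric mean in each direction, $G_i(\theta)=\exp\big(\frac1T\int_0^T2S_i(\theta,s)\,ds\big)$, and $1$ for $\partial_\theta$. As in Test 2, $G_i'/G_i=\frac2TS_i(\theta,T)$. So $\frac12\sum_iG_i'/G_i=\frac1T\sum_iS_i(\theta,T)$ for *all* coordinate $k$-planes and all $k$ simultaneously.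

**The obstacle to doing this in general.** The forms $P_x(s)=(X_s^*g)_x$ on one fiber do not commute, and $\exp(\frac1T\int\log P)$ depends on the basis in which one writes matrices. For example, with $Z=\operatorname{diag}(1,-1)$ and $Y=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, take two forms $A=e^{2Z}$, $B=e^{2\epsilon Y}$. The log-mean in this basis is $e^{Z+\epsilon Y}=e^Z+\epsilon\sinh(1)Y+O(\epsilon^2)$. The log-mean computed in an $A$-orthonormal basis and carried back is $A^{1/2}(A^{-1/2}BA^{-1/2})^{1/2}A^{1/2}$. Here $A^{-1/2}BA^{-1/2}=e^{-2Z}+2\epsilon Y+O(\epsilon^2)$, since $e^{-Z}Ye^{-Z}=Y$, and its square root is $e^{-Z}+\epsilon Y/\cosh(1)+O(\epsilon^2)$ (check: $e^{-Z}Y+Ye^{-Z}=2\cosh(1)Y$). Carried back this is $e^Z+\epsilon Y/\cosh(1)+O(\epsilon^2)$, and $\sinh(1)>1>1/\cosh(1)$. The two means differ. A mean that is not basis-free cannot be pulled back by $DX_t$, so we could not differentiate it along the flow.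

We therefore need a geometric mean of inner products that is basis-free, and then we need to see what its flow derivative does to sums of logarithms.

## 3. Three theorems

**Theorem A.** Let $\Gamma$ be $p$-sectional hyperbolic for the $C^1$ field $X$, with constants $K,\lambda$ with respect to a metric $g$. For every $\mu\in(0,\lambda)$ there is a $C^\infty$ Riemannian metric on $M$ satisfying (a), (b), (c), with this $\mu$, for all $x\in\Gamma$ and $t>0$. In particular the conjecture is true.

**Theorem B.** Let $\Gamma\subset\operatorname{int}M$ be compact and invariant, let $T_\Gamma M=E_1\oplus\dots\oplus E_r$ be a continuous $DX_t$-invariant splitting with fibers of constant dimension, and let $g$ be a Riemannian metric. Put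
$$m^i_k(x,T)=\min_L|\wedge^kDX_T|_L|_g,\qquad M^i_k(x,T)=\max_L|\wedge^kDX_T|_L|_g,$$
over $k$-planes $L\subset E_i(x)$. For all $T,\varepsilon>0$ there is one $C^\infty$ metric on $M$ such that, in this metric, for all $x\in\Gamma$, $t>0$, all $i$, all $1\le k\le\dim E_i$ and all $k$-planes $L\subset E_i(x)$,
$$\int_0^t\Big(\tfrac1T\log m^i_k(X_sx,T)-\varepsilon\Big)ds\le\log|\wedge^kDX_t|_L|\le\int_0^t\Big(\tfrac1T\log M^i_k(X_sx,T)+\varepsilon\Big)ds .$$

**Theorem C.** For a continuous invariant splitting $E\oplus F$ over $\Gamma$ with $\dim E\ge1$ and $1\le p\le\dim F$, the limits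
$$\kappa_E=-\lim_{t\to\infty}\tfrac1t\log\sup_x\|DX_t|_{E_x}\|,\qquad\kappa_D=-\lim_{t\to\infty}\tfrac1t\log\sup_x\|DX_t|_{E_x}\|\,\|(DX_t|_{F_x})^{-1}\|,$$
$$\kappa_p=\lim_{t\to\infty}\tfrac1t\log\inf_{x,\,L\subset F_x}|\wedge^pDX_t|_L|$$
exist and do not depend on the metric. If $\mu_E<\kappa_E$, $\mu_D<\kappa_D$, $\mu_p<\kappa_p$, then one $C^\infty$ metric satisfies, for all $x\in\Gamma$, $t>0$ and $p$-planes $L\subset F_x$,
$$|DX_t|_{E_x}|\le e^{-\mu_Et},\qquad|DX_t|_{E_x}|\,|(DX_t|_{F_x})^{-1}|\le e^{-\mu_Dt},\qquad|\wedge^pDX_t|_L|>e^{\mu_pt}.$$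
Conversely, if some metric satisfies these, then $\mu_E\le\kappa_E$, $\mu_D\le\kappa_D$, $\mu_p\le\kappa_p$. The equality $\mu_p=\kappa_p$ cannot be attained in general. In particular, for a given continuous invariant splitting with $2\le p\le\dim F$, the conclusion of the conjecture holds if and only if $\Gamma$ is $p$-sectional hyperbolic with that splitting.

Theorem B is the central one: time-$T$ information in the old metric becomes information for *all* $t>0$ in the new one, for all exterior powers at once.

The plan is as follows. On each bundle let $G_x$ be the barycenter of $s\mapsto P_x(s)=(X_s^*g)_x$, $0\le s\le T$, in the nonpositively curved space of inner products (Section 4). Its flow derivative will be $\mathcal L^{-1}(\log P_x(T)-\log P_x(0))$ in a $G_x$-orthonormal frame, for an operator $\mathcal L$ whose inverse is self-adjoint, preserves positivity, and maps $I$ to $I/T$ (Sections 5 and 7). Such maps cannot spoil sums of $k$ eigenvalues (Section 6). Then we smooth and integrate (Sections 8 and 9).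

## 4. A basis-free geometric mean of inner products

Let $V$ be a real vector space of dimension $d\ge1$ and $\mathrm{Pos}(V)$ the set of its inner products; in a basis these are the positive definite symmetric matrices. We recall standard facts (Bhatia, *Positive Definite Matrices*, Ch. 6; Karcher 1977). With the Riemannian metric $\langle Y,Z\rangle_G=\operatorname{tr}(G^{-1}YG^{-1}Z)$, the space $\mathrm{Pos}(V)$ is complete, simply connected and nonpositively curved; hence any two points are joined by exactly one geodesic. One has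
$$\exp_G^{-1}(P)=G^{1/2}\log(G^{-1/2}PG^{-1/2})G^{1/2}.$$
Hence $d(G,P)^2=\operatorname{tr}\big(\log(G^{-1/2}PG^{-1/2})^2\big)$. The function $G\mapsto\frac12d^2(G,P)$ is smooth, its gradient is $-\exp_G^{-1}(P)$, and its Hessian is at least the metric: along a unit-speed geodesic its second derivative is at least $1$.

**Step 1: existence and uniqueness of the mean.** Let $P:[a,a+T]\to\mathrm{Pos}(V)$ be continuous and $f(G)=\frac12\int_a^{a+T}d^2(G,P(s))\,ds$.

- $d^2(G,P)$ is smooth in $(G,P)$, so we may differentiate under the integral: $f$ is $C^1$ with gradient $-\int\exp_G^{-1}(P(s))\,ds$.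
- Along a unit-speed geodesic $f''\ge T$, so $f$ is strictly convex along geodesics.
- $f$ is proper, because $d(G,P(s))\ge d(G,P(a))-\max_{s'}d(P(a),P(s'))$; its sublevel sets are closed and bounded, hence compact by completeness.

By properness $f$ has a minimizer, which is a critical point. If there were two critical points, $f$ restricted to the geodesic joining them would be strictly convex with vanishing derivative at both ends, which is impossible. So $f$ has exactly one critical point, denoted $\mathrm{Bar}(P)$. Since the gradient is $-G^{1/2}\big(\int\log(G^{-1/2}P(s)G^{-1/2})ds\big)G^{1/2}$, $G=\mathrm{Bar}(P)$ is the unique solution of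
$$\int_a^{a+T}\log\big(G^{-1/2}P(s)G^{-1/2}\big)ds=0\iff\int_a^{a+T}\log\big(G^{-1}P(s)\big)ds=0.\tag{1}$$
The equivalence holds because $G^{-1}P=G^{-1/2}(G^{-1/2}PG^{-1/2})G^{1/2}$, so the two logarithms are conjugate by the fixed matrix $G^{1/2}$.

**Step 2: the mean is basis-free.** The matrix $S_s=G^{-1}P(s)$ represents the operator defined by $P(s)(v,w)=G(S_sv,w)$, so the second form of (1) makes no reference to a basis. If $\varphi:V'\to V$ is a linear isomorphism, then
$$(\varphi^*P(s))(v,w)=G(S_s\varphi v,\varphi w)=(\varphi^*G)(\varphi^{-1}S_s\varphi v,w),$$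
and $\int\log(\varphi^{-1}S_s\varphi)\,ds=\varphi^{-1}\big(\int\log S_s\,ds\big)\varphi=0$. By uniqueness $\varphi^*\mathrm{Bar}(P)=\mathrm{Bar}(\varphi^*P)$.

*Example.* For $d=1$, (1) reads $\int(\log P(s)-\log G)\,ds=0$, so $\mathrm{Bar}(P)=\exp(\frac1T\int\log P)$. If all $P(s)$ are diagonal in one basis, the diagonal matrix of the geometric means satisfies (1). So the barycenter is the repair used in Section 2, made basis-free.

## 5. The linearization of the barycenter equation and its positive inverse

To differentiate the barycenter in time we need the derivative of the left side of (1) in $G$. We compute it at $G=I$, which is a choice of frame. Put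
$$h(\delta)=\tfrac\delta2\coth\tfrac\delta2,\qquad h(0)=1 .$$
For positive definite $A$ with orthonormal eigenbasis and eigenvalues $e^{\alpha_i}$, define on symmetric matrices $\Phi_A(Y)_{ij}=h(\alpha_i-\alpha_j)Y_{ij}$, entries taken in that eigenbasis.

**Lemma 1.** Let $A:[a,a+T]\to\mathrm{Pos}(\mathbb R^d)$ be continuous and $\mathcal L=\int_a^{a+T}\Phi_{A(s)}\,ds$.

- (a) If $\Psi(G)=\int_a^{a+T}\log(G^{-1/2}A(s)G^{-1/2})\,ds$, then $D\Psi(I)[Y]=-\mathcal L(Y)$.
- (b) $\mathcal L$ is self-adjoint for $\operatorname{tr}(YZ)$, $\mathcal L\ge T\,\mathrm{id}$ (so $\mathcal L$ is invertible), and $\mathcal L(I)=T\,I$.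
- (c) $\mathcal L^{-1}$ maps positive semidefinite matrices to positive semidefinite matrices.

*Example.* For $d=2$ and $A(s)=\operatorname{diag}(e^{\alpha},1)$ constant, $\mathcal L^{-1}$ divides the diagonal entries by $T$ and the off-diagonal one by $Th(\alpha)$. Since $h\ge1$, the determinant condition $y_{12}^2\le y_{11}y_{22}$ survives. In general the eigenbasis of $A(s)$ turns with $s$, and the inverse of an integral is not the integral of the inverses; (c) needs an argument that behaves well under adding operators. The argument is to show that $-\mathcal L$ generates a positivity preserving semigroup.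

*Proof.* **(a): differentiate the logarithm.** The derivative of $G\mapsto G^{-1/2}$ at $I$ is $Y\mapsto-\frac12Y$. The integrand is smooth in $(A,G)$, so
$$D\Psi(I)[Y]=-\int_a^{a+T}D\log_{A(s)}\big[\tfrac12(YA(s)+A(s)Y)\big]ds .$$
To compute $D\log_A$, start from $D\exp_B[H]=\int_0^1e^{uB}He^{(1-u)B}du$. In an eigenbasis of $B=\log A$ with eigenvalues $\alpha_i$, this multiplies $H_{ij}$ by $\int_0^1e^{u\alpha_i+(1-u)\alpha_j}du=\frac{e^{\alpha_i}-e^{\alpha_j}}{\alpha_i-\alpha_j}$ (read as $e^{\alpha_i}$ if $\alpha_i=\alpha_j$). As $\log$ is inverse to $\exp$, $D\log_A$ multiplies the $(i,j)$ entry by the reciprocal (the Daleckii–Krein formula). The $(i,j)$ entry of $\frac12(YA+AY)$ is $\frac12(e^{\alpha_i}+e^{\alpha_j})Y_{ij}$, and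
$$\frac{\alpha_i-\alpha_j}{e^{\alpha_i}-e^{\alpha_j}}\cdot\frac{e^{\alpha_i}+e^{\alpha_j}}2=h(\alpha_i-\alpha_j).$$
So $\Phi_A(Y)=D\log_A[\frac12(YA+AY)]$. In particular $\Phi_A$ does not depend on the eigenbasis and is continuous in $A$, and (a) follows.

**(b): read off the multiplier.** $h$ is real, even, $\ge1$, and $h(0)=1$. Hence $\operatorname{tr}(\Phi_A(Y)Z)=\sum h(\alpha_i-\alpha_j)Y_{ij}Z_{ij}$ is symmetric in $Y,Z$, it is at least $\operatorname{tr}(Y^2)$ for $Z=Y$, and $\Phi_A(I)=I$. Integrate over $s$.

**(c), first part: expand $h$ into positive pieces.** From $x\coth x=1+\sum_{k\ge1}\frac{2x^2}{x^2+k^2\pi^2}$ with $x=\delta/2$ and $c_k=2\pi k$,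
$$h(\delta)=1+2\sum_{k\ge1}\big(1-\psi_k(\delta)\big),\qquad\psi_k(\delta)=\frac{c_k^2}{\delta^2+c_k^2}=\int_{\mathbb R}e^{iu\delta}\,\tfrac{c_k}2e^{-c_k|u|}\,du .$$
Since $0\le1-\psi_k(\delta)\le\delta^2/c_k^2$, the series converges uniformly for bounded $\delta$. Let $\Psi_{k,A}$ multiply the $(i,j)$ entry, in an eigenbasis of $A$, by $\psi_k(\alpha_i-\alpha_j)$. The matrix $A^{iu}YA^{-iu}$ has entries $e^{iu(\alpha_i-\alpha_j)}Y_{ij}$, so
$$\Psi_{k,A}(Y)=\int_{\mathbb R}\tfrac{c_k}2e^{-c_k|u|}\,A^{iu}YA^{-iu}\,du .$$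
This is an average of unitary conjugations, so it preserves positive semidefiniteness. It maps real symmetric matrices to real symmetric matrices, because $\psi_k$ is real and even. It is continuous in $A$ by dominated convergence, since $A^{iu}=\exp(iu\log A)$ is unitary and continuous in $A$.

**(c), second part: the semigroup.** Truncate the series:
$$\mathcal L_N=\int_a^{a+T}\Big[(1+2N)\,\mathrm{id}-2\sum_{k\le N}\Psi_{k,A(s)}\Big]ds=c_N'\,\mathrm{id}-R_N,$$
with $c'_N=(1+2N)T$ and $R_N$ positivity preserving. For $u\ge0$,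
$$e^{-u\mathcal L_N}=e^{-uc_N'}\sum_{j\ge0}\frac{(uR_N)^j}{j!}$$
preserves positivity. The differences $\alpha_i(s)-\alpha_j(s)$ are bounded for $s\in[a,a+T]$, so the uniform convergence gives $\mathcal L_N\to\mathcal L$ in norm, and $e^{-u\mathcal L}=\lim_Ne^{-u\mathcal L_N}$ preserves positivity because the cone of positive semidefinite matrices is closed. Finally $\mathcal L^{-1}=\int_0^\infty e^{-u\mathcal L}\,du$, which converges since $\mathcal L\ge T\,\mathrm{id}$. $\square$

## 6. Sums of $k$ eigenvalues

The derivative of a $k$-volume will be a trace $\operatorname{tr}(Q\,\mathcal L^{-1}W)$ with $Q$ a projection of rank $k$ and $W$ a difference of logarithms. The first lemma removes $\mathcal L^{-1}$; the second converts what remains into $k$-volume ratios.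

**Lemma 2.** Let $\mathcal L$ be as in Lemma 1, $W$ symmetric with eigenvalues $w_1\le\dots\le w_d$, and $Q$ an orthogonal projection of rank $k$. Then
$$\tfrac1T(w_1+\dots+w_k)\le\operatorname{tr}(Q\,\mathcal L^{-1}W)\le\tfrac1T(w_{d-k+1}+\dots+w_d).$$

*Proof.* **Move $\mathcal L^{-1}$ onto $Q$.** By self-adjointness the trace equals $\operatorname{tr}(RW)$ with $R=\mathcal L^{-1}(Q)$. Since $Q\ge0$ and $I-Q\ge0$, Lemma 1 gives $0\le R\le\mathcal L^{-1}(I)=I/T$, and $\operatorname{tr}R=\operatorname{tr}(Q\,\mathcal L^{-1}(I))=k/T$.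

**Solve the resulting linear problem.** In an orthonormal eigenbasis of $W$, $\operatorname{tr}(RW)=\sum r_iw_i$, where the diagonal entries $r_i$ of $R$ satisfy $0\le r_i\le1/T$ and $\sum r_i=k/T$. Then
$$\sum_ir_iw_i-\tfrac1T\sum_{i\le k}w_i=\sum_{i>k}r_iw_i-\sum_{i\le k}\big(\tfrac1T-r_i\big)w_i\ge w_k\Big(\sum_{i>k}r_i-\sum_{i\le k}\big(\tfrac1T-r_i\big)\Big)=0 .$$
This is the lower bound; the upper bound is the lower bound for $-W$. $\square$

**Lemma 3.** Let $A_0,A_1$ be positive definite and let $W=\log A_1-\log A_0$ have eigenvalues $w_1\le\dots\le w_d$. Let $m^2$ and $\bar m^2$ ($m,\bar m>0$) be the minimum and maximum, over $k$-planes $L$, of $\det(A_1|_L)/\det(A_0|_L)$ (quotient of the Gram determinants of the two forms in a common basis of $L$). Then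
$$w_1+\dots+w_k\ge2\log m,\qquad w_{d-k+1}+\dots+w_d\le2\log\bar m .$$

If $A_0,A_1$ commute, this is immediate: the $e^{w_i}$ are the eigenvalues of $A_0^{-1}A_1$. Without commutation the logarithm of $A_0^{-1/2}A_1A_0^{-1/2}$ is not $\log A_1-\log A_0$, and we pass through an operator inequality on $\wedge^k\mathbb R^d$.

*Proof.* **From planes to an inequality on $\wedge^k$.** Let $B=A_0^{-1/2}A_1A_0^{-1/2}$ have orthonormal eigenvectors $u_i$ and eigenvalues $\theta_1\le\dots\le\theta_d$. On the vectors $v_i=A_0^{-1/2}u_i$ the form $A_0$ has Gram matrix $(\delta_{ij})$ and $A_1$ has Gram matrix $(\theta_i\delta_{ij})$. So the plane spanned by $v_1,\dots,v_k$ has ratio $\theta_1\cdots\theta_k$, whence $\theta_1\cdots\theta_k\ge m^2$. The eigenvalues of $\wedge^kB=(\wedge^kA_0)^{-1/2}(\wedge^kA_1)(\wedge^kA_0)^{-1/2}$ are the products of $k$ of the $\theta_i$ with distinct indices, and the least one is $\theta_1\cdots\theta_k$. Hence $\wedge^kB\ge m^2I$, that is, $\wedge^kA_1\ge m^2\wedge^kA_0$.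

**Take logarithms.** From $\log C=\int_0^\infty\big(\frac1{1+s}I-(C+sI)^{-1}\big)ds$, and since inversion reverses the order of positive definite matrices, $\log$ is operator monotone. So $\log\wedge^kA_1-\log\wedge^kA_0\ge2\log m\cdot I$.

**Return to $W$.** Let $D_k(Y)(v_1\wedge\dots\wedge v_k)=\sum_jv_1\wedge\dots\wedge Yv_j\wedge\dots\wedge v_k$, which is linear in $Y$. The one-parameter group $t\mapsto\wedge^ke^{tY}$ has derivative $D_k(Y)$ at $0$, so $\wedge^ke^Y=e^{D_k(Y)}$ and $\log\wedge^kA=D_k(\log A)$. By linearity $D_k(W)\ge2\log m\cdot I$. In an eigenbasis of $W$ one sees that the eigenvalues of $D_k(W)$ are the sums of $k$ of the $w_i$ with distinct indices; the least is $w_1+\dots+w_k$.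

**The other inequality.** The plane spanned by $v_{d-k+1},\dots,v_d$ gives $\theta_{d-k+1}\cdots\theta_d\le\bar m^2$, hence $\wedge^kA_1\le\bar m^2\wedge^kA_0$ and $D_k(W)\le2\log\bar m\cdot I$. The largest eigenvalue of $D_k(W)$ is $w_{d-k+1}+\dots+w_d$. $\square$

## 7. The barycenter metric on an invariant bundle

Let $V\subset T_\Gamma M$ be a continuous $DX_t$-invariant subbundle.

**Definition.** A continuous metric $G$ on $V$ is *flow-$C^1$* if $t\mapsto(X_t^*G)_x$ is $C^1$ for every $x\in\Gamma$ and $G'_x:=\frac d{dt}\big|_0(X_t^*G)_x$ is continuous in $x$.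

Then $\frac d{dt}X_t^*G=X_t^*G'$, because $X_{t+s}^*G=X_t^*(X_s^*G)$. For example, $\int_0^TX_s^*g\,ds$ is flow-$C^1$ with derivative $X_T^*g-g$.

**Proposition 4.** For every $T>0$ there is a flow-$C^1$ metric $G$ on $V$ such that for all $x\in\Gamma$, all $k$ and all $k$-planes $L\subset V_x$,
$$\tfrac1T\log m_k(x,T)\le\tfrac12\operatorname{tr}_{G|L}(G'_x|_L)\le\tfrac1T\log M_k(x,T),\tag{2}$$
where $m_k,M_k$ are the minimum and maximum of $|\wedge^kDX_T|_L|_g$ over $k$-planes $L\subset V_x$.

*Proof.* **Step 1: define $G$ and follow it along the flow.** Let $P_x(s)(v,w)=g(DX_sv,DX_sw)$ on $V_x$; it is continuous in $(x,s)\in\Gamma\times\mathbb R$, since the flow of a $C^1$ field is $C^1$. Put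
$$H_x(t)=\mathrm{Bar}(P_x|_{[t,t+T]}),\qquad G_x=H_x(0).$$
The isomorphism $DX_t:V_x\to V_{X_tx}$ pulls $P_{X_tx}(s)$ back to $P_x(s+t)$. By Step 2 of Section 4,
$$(X_t^*G)_x=\mathrm{Bar}\big(s\mapsto P_x(s+t),\ 0\le s\le T\big)=H_x(t).$$
So differentiating $G$ along the flow means sliding the window $[t,t+T]$.

**Step 2: $H$ is continuous in $(x,t)$.** Fix $(x_0,t_0)$ and a continuous local frame of $V$ near $x_0$ that is $H_{x_0}(t_0)$-orthonormal at $x_0$. In this frame $H_x(t)$ is the unique zero $G\in\mathrm{Pos}(\mathbb R^d)$ of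
$$\Psi(x,t,G)=\int_t^{t+T}\log(G^{-1/2}P_x(s)G^{-1/2})\,ds .$$
The integrand is a smooth function of $(G,P_x(s))$, and $P_x(s)$ is continuous in $(x,s)$. Hence $\Psi$, $D_G\Psi$ and
$$\partial_t\Psi=\log(G^{-1/2}P_x(t+T)G^{-1/2})-\log(G^{-1/2}P_x(t)G^{-1/2})$$
are continuous in $(x,t,G)$. By Lemma 1, $D_G\Psi(x_0,t_0,I)=-\mathcal L$, with $\mathcal L$ built from $A(s)=P_{x_0}(s)$, is invertible. Consider $N_{x,t}(G)=G+\mathcal L^{-1}\Psi(x,t,G)$. Its $G$-derivative vanishes at $(x_0,t_0,I)$, so it has norm at most $\frac12$ for $G$ in a small closed ball around $I$ and $(x,t)$ near $(x_0,t_0)$. Also $N_{x_0,t_0}(I)=I$, so after shrinking the set of $(x,t)$ the map $N_{x,t}$ sends the ball to itself. The uniform contraction principle gives a fixed point in the ball, depending continuously on $(x,t)$. It is a zero of $\Psi(x,t,\cdot)$, and by global uniqueness of zeros it equals $H_x(t)$.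

**Step 3: $H$ is $C^1$ in $t$.** By continuity $D_G\Psi$ is invertible at $(x,t,H_x(t))$ for $(x,t)$ near $(x_0,t_0)$. For fixed $x$, $\Psi$ is $C^1$ in $(t,G)$, so the ordinary implicit function theorem (and uniqueness of zeros) shows that $H_x$ is $C^1$ in $t$ with
$$\partial_tH_x(t)=-(D_G\Psi)^{-1}\partial_t\Psi\quad\text{at }(x,t,H_x(t)).$$
The right side is continuous in $(x,t)$. So $G$ is continuous and flow-$C^1$, with $G'_x=\partial_tH_x(0)$.

**Step 4: the estimate.** Take $(x_0,t_0)=(x,0)$ and the frame of Step 2, so $G_x=I$. Let $A_0,A_1$ be the matrices of $P_x(0),P_x(T)$. Then $\partial_t\Psi=\log A_1-\log A_0=:W$, and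
$$G_x'=-(-\mathcal L)^{-1}W=\mathcal L^{-1}(W).$$
Let $Q$ be the orthogonal projection onto $L$. Summing $G'_x(q_i,q_i)$ over an orthonormal basis $q_i$ of $L$ gives $\operatorname{tr}_{G|L}(G_x'|_L)=\operatorname{tr}(Q\,\mathcal L^{-1}W)$. Moreover $\det(A_1|_L)/\det(A_0|_L)=|\wedge^kDX_T|_L|_g^2$, so in Lemma 3 $m=m_k(x,T)$ and $\bar m=M_k(x,T)$. Lemmas 2 and 3 give
$$\tfrac12\operatorname{tr}(Q\,\mathcal L^{-1}W)\ge\tfrac1{2T}(w_1+\dots+w_k)\ge\tfrac1T\log m_k(x,T),$$
and the upper bound in the same way. $\square$

## 8. Integrating the estimate, and smoothing the metric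

**From infinitesimal to finite time.** Let $G$ be a flow-$C^1$ metric on $T_\Gamma M$, $L\subset T_xM$ a $k$-plane with basis $v_1,\dots,v_k$, and $L_t=DX_tL$. Let $C(t)$ be the Gram matrix of $X_t^*G$ on $(v_j)$, so that $\log|\wedge^kDX_t|_L|_G=\frac12\log\det C(t)-\frac12\log\det C(0)$. We have $\frac d{dt}\log\det C=\operatorname{tr}(C^{-1}\dot C)$. Here $C$ and $\dot C$ are the Gram matrices of $G_{X_tx}$ and $G'_{X_tx}$ on the basis $(DX_tv_j)$ of $L_t$. Hence
$$\frac d{dt}\log|\wedge^kDX_t|_L|_G=\tfrac12\operatorname{tr}_{G|L_t}\big(G'_{X_tx}|_{L_t}\big).\tag{3}$$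
A $C^\infty$ metric on $M$, restricted to $T_\Gamma M$, is flow-$C^1$, because $t\mapsto DX_t(x)$ is $C^1$ by the variational equation; its derivative is the Lie derivative $\operatorname{Lie}_Xg$.

The metric of Proposition 4 lives only over $\Gamma$ and is only continuous there. An approximation of $G$ that is merely uniformly close would not do: passing between two metrics whose norms differ by factors up to $1+\eta$ costs a constant, which is exactly what we want to avoid. The derivatives $G'$ must be approximated too.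

**Lemma 5.** Let $G$ be a flow-$C^1$ metric on $T_\Gamma M$. There are $C^\infty$ Riemannian metrics $g_n$ on $M$ such that $g_n\to G$ and $g_n'=\operatorname{Lie}_Xg_n\to G'$ uniformly on $\Gamma$.

*Proof.* **Step 1: get a tensor on an open set that is still differentiable along the flow.** Extend $G$ to a continuous section $\hat G$ of $\mathrm{Sym}^2T^*M$ (Tietze in charts and a partition of unity). Take an open $U\supset\Gamma$ with $\overline U\subset\operatorname{int}M$, and $\delta_0>0$ such that $X_s$ is defined on $U$ with values in $\operatorname{int}M$ for $|s|\le\delta_0$. The extension $\hat G$ need not be differentiable along the flow off $\Gamma$; a short average repairs this. For $0<\delta<\delta_0/2$ put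
$$G^\delta=\tfrac1\delta\int_0^\delta X_s^*\hat G\,ds\quad\text{on }U .$$
It is continuous. At $x\in U$ and for small $|t|$, $X_t^*G^\delta=\frac1\delta\int_t^{t+\delta}X_s^*\hat G\,ds$, which is $C^1$ in $t$, with derivative at $0$ equal to $(G^\delta)'=\frac1\delta(X_\delta^*\hat G-\hat G)$, continuous on $U$. On $\Gamma$,
$$G^\delta=\tfrac1\delta\int_0^\delta X_s^*G\,ds\to G,\qquad(G^\delta)'=\tfrac1\delta(X_\delta^*G-G)=\tfrac1\delta\int_0^\delta X_s^*G'\,ds\to G'$$
uniformly as $\delta\to0$. It remains to approximate $G^\delta$ and $(G^\delta)'$ on $\Gamma$ for fixed $\delta$.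

**Step 2: components have a continuous derivative along $X$.** In a chart contained in $U$ let $f$ be a component $(G^\delta)_{ij}$. From $G^\delta(X_tx)=DX_t^{-\mathsf T}(X_t^*G^\delta)_xDX_t^{-1}$, and since $DX_t(x)$ is $C^1$ in $t$, the function $t\mapsto f(X_tx)$ is $C^1$ for small $t$. Denote its derivative at $0$ by $Xf$. Differentiating $X_t^*G^\delta=DX_t^{\mathsf T}\,G^\delta(X_t)\,DX_t$ at $t=0$ gives
$$(G^\delta)'_{ij}=X\big(G^\delta_{ij}\big)+G^\delta_{kj}\,\partial_iX^k+G^\delta_{ik}\,\partial_jX^k.\tag{4}$$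
All other terms are continuous, so $Xf$ is continuous; and $\frac d{dt}f(X_tx)=(Xf)(X_tx)$.

**Step 3: integrate by parts.** Let $\varphi$ be a test function in the chart and $t$ small. The change of variables $y=X_tx$ gives $\int(f\circ X_t)\varphi=\int f\,(\varphi\circ X_{-t})\det DX_{-t}$. On the left, $\frac1t(f\circ X_t-f)=\frac1t\int_0^t(Xf)\circ X_s\,ds\to Xf$ uniformly on compact sets. On the right, $(\varphi\circ X_{-t})\det DX_{-t}$ has a $t$-derivative that is continuous in $(t,y)$ and equals $-X\varphi-\varphi\operatorname{div}X$ at $t=0$. Differentiating at $t=0$,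
$$\int(Xf)\varphi=-\int f\,(X\varphi+\varphi\operatorname{div}X).$$

**Step 4: mollify, and bound the commutator.** Let $\rho_\epsilon$ be a standard mollifier and $f_\epsilon=\rho_\epsilon*f$. Take $\varphi(y)=\rho_\epsilon(x-y)$, for which $\partial_{y_k}\varphi(y)=-(\partial_k\rho_\epsilon)(x-y)$. Then
$$(\rho_\epsilon*Xf)(x)=\int f(y)\big[X^k(y)\,\partial_k\rho_\epsilon(x-y)-\rho_\epsilon(x-y)\operatorname{div}X(y)\big]dy ,$$
and since $Xf_\epsilon(x)=X^k(x)\int\partial_k\rho_\epsilon(x-y)f(y)\,dy$,
$$Xf_\epsilon(x)-(\rho_\epsilon*Xf)(x)=\int f(y)\big[(X^k(x)-X^k(y))\,\partial_k\rho_\epsilon(x-y)+\rho_\epsilon(x-y)\operatorname{div}X(y)\big]dy .$$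
For constant $f$ the left side is $0$. So, for each fixed $x$, we may replace $f(y)$ by $f(y)-f(x)$ on the right. For $x$ in a compact set, $|X(x)-X(y)|\le C\epsilon$ on the support and $\int|\partial_k\rho_\epsilon|\le C/\epsilon$, so the bracket has $L^1(dy)$ norm bounded independently of $\epsilon$. The difference is therefore at most $C'\sup_{|y-x|\le\epsilon}|f(y)-f(x)|$, which tends to $0$ locally uniformly. As $\rho_\epsilon*Xf\to Xf$ locally uniformly, $Xf_\epsilon\to Xf$ locally uniformly. Let $G^\delta_\epsilon$ be the smooth tensor with the mollified components. Formula (4) holds for it as well, with $\operatorname{Lie}_XG^\delta_\epsilon$ on the left, so $G^\delta_\epsilon\to G^\delta$ and $\operatorname{Lie}_XG_\epsilon^\delta\to(G^\delta)'$ locally uniformly in the chart.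

**Step 5: glue.** Take finitely many charts $U_a\subset U$ covering $\Gamma$ and smooth $\chi_a\ge0$, compactly supported in $U_a$, with $\sum_a\chi_a=1$ near $\Gamma$. Set $S_\epsilon=\sum_a\chi_aG^\delta_{\epsilon,a}$. On $\Gamma$, uniformly as $\epsilon\to0$, $S_\epsilon\to G^\delta$ and
$$\operatorname{Lie}_XS_\epsilon=\sum_a\big[(X\chi_a)G^\delta_{\epsilon,a}+\chi_a\operatorname{Lie}_XG^\delta_{\epsilon,a}\big]\to\Big(\sum_aX\chi_a\Big)G^\delta+(G^\delta)'=(G^\delta)',$$
since $\sum_aX\chi_a=0$ near $\Gamma$. For small $\delta$, and then small $\epsilon$, $S_\epsilon$ is positive definite on $\Gamma$, hence near $\Gamma$. Let $\theta$ be a smooth cutoff with values in $[0,1]$, equal to $1$ near $\Gamma$ and supported where $S_\epsilon$ is defined and positive definite, and let $g_0$ be any smooth metric on $M$. Then $\theta S_\epsilon+(1-\theta)g_0$ is a smooth metric equal to $S_\epsilon$ near $\Gamma$. Choose $\delta_n\to0$ and then $\epsilon_n\to0$ fast enough that the errors of Steps 4 and 5 for $\delta=\delta_n$ are at most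 $1/n$. $\square$

## 9. Proofs of Theorems B and A

*Proof of Theorem B.* **Assemble one metric over $\Gamma$.** Let $G_i$ be the metric of Proposition 4 for $V=E_i$ and the given $T$, and let $G=\bigoplus_iG_i$, so that the $E_i$ are mutually orthogonal. Since the splitting is continuous and invariant, $X_t^*G=\bigoplus_iX_t^*G_i$, so $G$ is flow-$C^1$ with $G'=\bigoplus_iG_i'$. For $L\subset E_i(x)$ the quantity $\frac12\operatorname{tr}_{G|L}(G'|_L)$ is the one in (2) for $G_i$.

**Smooth it.** Let $g_n$ be as in Lemma 5. We claim that for large $n$ the metric $\tilde g=g_n$ satisfies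
$$\tfrac1T\log m^i_k(x,T)-\varepsilon\le\tfrac12\operatorname{tr}_{\tilde g|L}(\tilde g'|_L)\le\tfrac1T\log M^i_k(x,T)+\varepsilon\tag{5}$$
for all $x\in\Gamma$, all $i,k$ and all $k$-planes $L\subset E_i(x)$. By (2) it suffices that $\frac12\operatorname{tr}_{g_n|L}(g_n'|_L)$ and $\frac12\operatorname{tr}_{G|L}(G'|_L)$ differ by at most $\varepsilon$. If this failed for infinitely many $n$, then for some fixed $i,k$ it would fail at points $x_n$ and planes $L_n\subset E_i(x_n)$ along a subsequence. The Grassmann bundle of $k$-planes in $E_i$ over $\Gamma$ is compact, so we may assume $x_n\to x$, $L_n\to L\subset E_i(x)$. By uniform convergence $g_n(x_n)\to G_x$ and $g_n'(x_n)\to G_x'$. The trace depends continuously on the two forms and the plane, so both quantities tend to $\frac12\operatorname{tr}_{G|L}(G'_x|_L)$, a contradiction.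

**Integrate.** If $L\subset E_i(x)$, then $L_s=DX_sL\subset E_i(X_sx)$. Apply (5) at $(X_sx,L_s)$ and integrate (3), for the metric $\tilde g$, over $s\in[0,t]$. $\square$

*Proof of Theorem A.* **Choose $T$ and $\varepsilon$.** Let $0<\mu<\lambda$. Choose $T>0$ with $\nu:=\lambda-\frac{\log K}T>\mu$ and $\varepsilon>0$ with $2\varepsilon<\nu-\mu$. Apply Theorem B with $(E_1,E_2)=(E,F)$, this $T$ and $\varepsilon$, and $g$ the metric of the hypothesis. Below, $|\cdot|$ is the new metric and $\|\cdot\|$ is $g$. Let $x\in\Gamma$, $t>0$.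

**Contraction.** By (ii) at time $T$, $\log M_1^E(y,T)=\log\|DX_T|_{E_y}\|\le\log K-\lambda T=-\nu T$ for all $y\in\Gamma$. Theorem B with $k=1$ gives $\log|DX_t|_{E_x}|\le(-\nu+\varepsilon)t\le-\mu t$.

**Domination.** We have $m_1^F(y,T)=\|(DX_T|_{F_y})^{-1}\|^{-1}$, and likewise $|(DX_t|_{F_x})^{-1}|^{-1}$ is the minimum of $|DX_t|_L|$ over lines $L\subset F_x$. Adding the upper bound of Theorem B for $k=1$ on $E$ to the negative of the lower bound for $k=1$ on $F$,
$$\log\big(|DX_t|_{E_x}|\,|(DX_t|_{F_x})^{-1}|\big)\le\int_0^t\Big(\tfrac1T\log\big(\|DX_T|_{E_{X_sx}}\|\,\|(DX_T|_{F_{X_sx}})^{-1}\|\big)+2\varepsilon\Big)ds .$$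
Since $(DX_T|_{F_y})^{-1}=DX_{-T}|_{F_{X_Ty}}$, (i) at time $T$ bounds the logarithm inside by $-\nu T$. The right side is at most $(-\nu+2\varepsilon)t\le-\mu t$. Note that (i) bounds a product of two norms at the *same* point $y=X_sx$; this is why Theorem B keeps the integrals along the orbit.

**$p$-sectional expansion.** By (iii) at time $T$, $\log m_p^F(y,T)\ge\lambda T-\log K=\nu T$. Theorem B with $k=p$ gives $\log|\wedge^pDX_t|_L|\ge(\nu-\varepsilon)t>\mu t$ for every $p$-plane $L\subset F_x$. $\square$

## 10. The optimal rates, and a Jordan block where they are not attained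

*Proof of Theorem C.* **Step 1: the limits exist.** Put $u(x,t)=\|DX_t|_{E_x}\|\,\|(DX_t|_{F_x})^{-1}\|$. Since $DX_{s+t}|_{E_x}=DX_t|_{E_{X_sx}}DX_s|_{E_x}$ and $(DX_{s+t}|_{F_x})^{-1}=(DX_s|_{F_x})^{-1}(DX_t|_{F_{X_sx}})^{-1}$, we get $u(x,s+t)\le u(x,s)\,u(X_sx,t)$. So $\log\sup_xu(x,t)$ is subadditive in $t$. In the same way $\log\sup_x\|DX_t|_{E_x}\|$ is subadditive and $\log\inf_{x,L}|\wedge^pDX_t|_L|$ is superadditive. On $\Gamma$ we have $\|DX_{\pm t}\|\le Ce^{Ct}$ for $t\ge0$. So all three functions are bounded in absolute value by $C'(1+t)$ for a constant $C'$; in particular they are bounded on compact $t$-intervals. Fekete's lemma gives finite limits after division by $t$.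

**Step 2: independence of the metric.** Two metrics have comparable norms over the compact set $\Gamma$, so changing the metric changes each of the three quantities by a factor bounded above and below independently of $t$. After taking $\frac1t\log$ this disappears in the limit.

**Step 3: every smaller rate is realized.** Choose $\varepsilon>0$ with $\kappa_E-2\varepsilon\ge\mu_E$, $\kappa_D-3\varepsilon\ge\mu_D$, $\kappa_p-2\varepsilon>\mu_p$, and then $T$ so large that for all $y\in\Gamma$
$$\tfrac1T\log\|DX_T|_{E_y}\|\le-\kappa_E+\varepsilon,\qquad\tfrac1T\log u(y,T)\le-\kappa_D+\varepsilon,\qquad\tfrac1T\log m_p^F(y,T)\ge\kappa_p-\varepsilon .$$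
Apply Theorem B with this $T$ and $\varepsilon$. The three computations in the proof of Theorem A, with these bounds in place of (ii), (i), (iii), give one $C^\infty$ metric with
$$\log|DX_t|_{E_x}|\le(-\kappa_E+2\varepsilon)t\le-\mu_Et,\qquad\log\big(|DX_t|_{E_x}|\,|(DX_t|_{F_x})^{-1}|\big)\le(-\kappa_D+3\varepsilon)t\le-\mu_Dt,$$
$$\log|\wedge^pDX_t|_L|\ge(\kappa_p-2\varepsilon)t>\mu_pt .$$

**Step 4: no larger rate is possible.** If a metric satisfies the three estimates, take $\frac1t\log$ of the suprema over $x$ and of the infimum over $(x,L)$, and let $t\to\infty$. By Step 2 the limits are those in the definitions, so $\mu_E\le\kappa_E$, $\mu_D\le\kappa_D$, $\mu_p\le\kappa_p$.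

**Step 5: the equivalence.** Let $2\le p\le\dim F$. If (a), (b), (c) hold in some metric, then (i), (ii), (iii) hold in that metric with $K=1$, $\lambda=\mu$; for (i) use $DX_{-t}|_{F_{X_tx}}=(DX_t|_{F_x})^{-1}$. The opposite implication is Theorem A.

**Step 6: $\mu_p=\kappa_p$ can fail.** On a closed connected manifold of dimension $4$ let $X$ be a smooth field which, in a chart around an equilibrium $\sigma$, is linear with matrix $(-1)\oplus J$, where $J=I+N$ and $Ne_1=0$, $Ne_2=e_1$, $Ne_3=e_2$. Let $\Gamma=\{\sigma\}$, let $E$ be the $(-1)$-line, $F=\operatorname{span}(e_1,e_2,e_3)$, and $p=2$. We have $\wedge^2e^{tJ}=e^{2t}\wedge^2e^{tN}$, and $e^{\pm tN}$ has polynomial growth. Hence the norms in (i) and (ii) are at most a polynomial times $e^{-2t}$ and $e^{-t}$, respectively. Moreover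
$$e^{2t}\,\|\wedge^2e^{-tN}\|^{-1}\le|\wedge^2e^{tJ}|_L|\le e^{2t}\,\|\wedge^2e^{tN}\|$$
for every plane $L\subset F$. So $\Gamma$ is $2$-sectional hyperbolic and $\kappa_2=2$.

Suppose that in some metric $|\wedge^2e^{tJ}|_L|\ge e^{2t}$ for all planes $L\subset F$ and all $t>0$. Since $\dim F=3$, every element of $\wedge^2F$ is decomposable, so $|\wedge^2e^{tJ}\xi|\ge e^{2t}|\xi|$ for *all* $\xi\in\wedge^2F$. Putting $\xi=\wedge^2e^{-tJ}\eta$ we get $|\wedge^2e^{-tJ}|\le e^{-2t}$. Therefore $\wedge^2e^{-tN}=e^{2t}\wedge^2e^{-tJ}$ has norm at most $1$ for all $t>0$. But $e^{-tN}e_1=e_1$ and $e^{-tN}e_3=e_3-te_2+\frac{t^2}2e_1$, so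
$$\wedge^2e^{-tN}(e_1\wedge e_3)=e_1\wedge e_3-t\,e_1\wedge e_2,$$
which is unbounded. So $\mu_2=\kappa_2$ is not attained here, even with $\ge$ in place of $>$. $\square$
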